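\title{Nonsingular matrices whose dense subsets all contain a singular sum}

\begin{abstract}
Given a finite set of nonsingular real $k\times k$ matrices, can one always keep a positive proportion of them, depending only on $k$, so that the sum of any two kept matrices is nonsingular? The answer is yes for $k=1$ and no for every $k\ge2$: there are $n$ integer matrices of equal nonzero determinant in which every such subset has $O(n/(\log n)^{1/28})$ elements. The negative answer holds over every infinite field and for $\det(A+tB)$ with any fixed $t\ne0$. A positive proportion can be kept over finite fields of odd order, for matrices that stay invertible modulo a fixed odd prime, and for real matrices of bounded condition number. The proof reduces the problem to point sets in the plane whose differences avoid a hyperbola, and combines a Hoffman-type bound with a lower bound for the Fourier transform of an almost dilation-invariant measure on the hyperbola.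
\end{abstract}

\section{The question and the results}\label{sec:intro}

Call a set $\mathcal M'$ of $k\times k$ matrices \emph{good} if $\det(A+B)\ne0$ for all $A,B\in\mathcal M'$, the case $A=B$ included. The following question is posed in \cite{Solymosi}.

\begin{quote}
\textbf{Question.} Is there, for every $k\ge1$, a constant $c>0$ depending only on $k$ such that every finite set $\mathcal M$ of nonsingular real $k\times k$ matrices has a good subset $\mathcal M'$ with $|\mathcal M'|\ge c|\mathcal M|$?
\end{quote}

Join two distinct matrices $A,B\in\mathcal M$ by an edge when $\det(A+B)=0$. Since $\det(A+A)=2^k\det A\ne0$, the good subsets are exactly the independent sets of this graph, and the question asks whether its independence number is always linear in the number of vertices.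

There are reasons to expect the answer yes. For $k=1$ the only edges join $x$ to $-x$, so half of the set can be kept. For general $k$ the most obvious obstruction, a large clique, does not occur. Indeed, if $A_1,\dots,A_N$ are pairwise adjacent, then the polynomials $g_i(U)=\det(A_i+U)$ in the $k^2$ entries of $U$ satisfy $g_i(A_j)=0$ for $i\ne j$ and $g_i(A_i)\neq0$. They are therefore linearly independent, and since they have degree at most $k$ we get $N\le\binom{k^2+k}{k}$. Finally, a positive proportion can be kept in natural special cases, such as $GL_k(\mathbb Z)$ or the matrices of bounded condition number (Theorem~\ref{thm:positive}). Nevertheless the answer is no.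

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every $k\ge2$ and every $n\ge2$ there is a set $\mathcal M$ of $n$ nonsingular integer $k\times k$ matrices, all with the same determinant, such that every good $\mathcal M'\subset\mathcal M$ satisfies
\[
|\mathcal M'|\le \frac{C\,n}{(\log n)^{1/28}}.
\]
Hence the constant $c$ of the question exists for no $k\ge2$.
\end{theorem}

The method uses neither the order nor the topology of $\mathbb R$, and in qualitative form it works over every infinite field.

\begin{theorem}\label{thm:fields}
Let $K$ be an infinite field of any characteristic, $t\in K\setminus\{0\}$, $k\ge2$ and $\varepsilon>0$. There is a finite set $\mathcal M\subset SL_k(K)$ such that every $\mathcal M'\subset\mathcal M$ with $|\mathcal M'|>\varepsilon|\mathcal M|$ contains distinct $A,B$ with $\det(A+tB)=0$.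
\end{theorem}

The last theorem describes cases in which the constant exists. In it $\|\cdot\|$ is the operator norm with respect to the Euclidean norm $|\cdot|$ on $\mathbb R^k$.

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(a)] For a field $K$ with $\operatorname{char}K\ne2$, a constant $c=c(k,K)>0$ as in the question, with $K$ in place of $\mathbb R$, exists if and only if $k=1$ or $K$ is finite. For $k=1$ the optimal constant is $1/2$.
\item[(b)] Let $R$ be a commutative ring with a homomorphism to a finite field $\mathbb F_q$, $q$ odd. Every finite set $\mathcal M$ of $k\times k$ matrices over $R$ whose determinants map to nonzero elements of $\mathbb F_q$ has a subset $\mathcal M'$ with $|\mathcal M'|\ge|\mathcal M|/|GL_k(\mathbb F_q)|$ such that $\det(A+B)$ maps to a nonzero element of $\mathbb F_q$ for all $A,B\in\mathcal M'$. This applies to integer matrices with determinants prime to a fixed odd prime, and to $GL_k(R)$ for any finitely generated domain $R$ of characteristic $\ne2$.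
\item[(c)] For nonsingular real $k\times k$ matrices with condition number $\|A\|\,\|A^{-1}\|\le\kappa$, a constant $c(k,\kappa)>0$ as in the question exists.
\end{enumerate}
\end{theorem}

We prove the positive statements first (Section~\ref{sec:positive}), because they show what a counterexample must look like. Section~\ref{sec:hyperbola} turns the negative statements into a problem about point sets in $K^2$ whose differences avoid a hyperbola $xy=\theta$. Section~\ref{sec:hoffman} shows that such sets are sparse as soon as some finite symmetric part of the hyperbola has almost nonnegative Fourier transform. Section~\ref{sec:fourier}, the core of the paper, shows that approximate invariance under the dilations $(x,y)\mapsto(\rho x,y/\rho)$ forces this positivity. Section~\ref{sec:proofs} assembles the proofs.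

\section{When the constant exists}\label{sec:positive}

Parts (b) and (c) rest on one mechanism: split $\mathcal M$ into a bounded number of classes such that, for $A,B$ in one class, $A+B$ behaves like a nonzero multiple of $A$, and keep a largest class.

\begin{proof}[Proof of Theorem~\ref{thm:positive}, except for the ``only if'' part of \textup{(a)}]
(a) Let $k=1$. For nonzero scalars, $x+y=0$ means $y=-x$, and $x\ne-x$ because $\operatorname{char}K\ne2$. Keeping one element from each pair $\{x,-x\}$ that meets $\mathcal M$ gives a good subset with at least $|\mathcal M|/2$ elements, and $\mathcal M=\{1,-1\}$ shows that $1/2$ cannot be improved. If $K$ is finite, a single matrix $A$ is a good set since $\det(2A)=2^k\det A\ne0$, and $|\mathcal M|\le|GL_k(K)|$, so $c=1/|GL_k(K)|$ works.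

(b) Reduce the entries by the homomorphism $R\to\mathbb F_q$. Each matrix of $\mathcal M$ has an image in $GL_k(\mathbb F_q)$; let $\mathcal M'$ be a largest class of matrices with a common image $\bar A$. For $A,B\in\mathcal M'$ the element $\det(A+B)$ maps to $\det(2\bar A)=2^k\det\bar A$, which is nonzero because $q$ is odd. For integer matrices take $\mathbb Z\to\mathbb F_p$. Now let $R$ be a finitely generated domain of characteristic $\ne2$. Then $R[1/2]$ is a nonzero finitely generated ring. Recall the Nullstellensatz over $\mathbb Z$: a field that is finitely generated as a ring is finite. So the quotient of $R[1/2]$ by a maximal ideal is a finite field $\mathbb F_q$, and $q$ is odd because $2$ is invertible in it. The determinant of a matrix in $GL_k(R)$ is a unit of $R$, so its image in $\mathbb F_q$ is nonzero.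

(c) Write $A=a\hat A$ with $a=\|A\|>0$ and $\|\hat A\|=1$. Then $\|\hat A^{-1}\|=\|A\|\,\|A^{-1}\|\le\kappa$, so $|\hat Av|\ge|v|/\kappa$ for all $v\in\mathbb R^k$. The unit sphere in the space of $k\times k$ matrices is compact, so it can be partitioned into a finite number $N=N(k,\kappa)$ of cells of diameter less than $1/\kappa$. Keep the matrices $A$ whose $\hat A$ lies in a most popular cell. For two of them, $A=a\hat A$ and $B=b\hat B$, we have $A+B=(a+b)\hat A+b(\hat B-\hat A)$, and for a unit vector $v$
\[
|(A+B)v|\ \ge\ \frac{a+b}{\kappa}-b\,\|\hat B-\hat A\|\ \ge\ \frac{a+b}\kappa-\frac b\kappa\ >\ 0 .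
\]
So $A+B$ is nonsingular, and $c=1/N(k,\kappa)$ works.
\end{proof}

These statements constrain a counterexample. Let $\mathcal M$ consist of integer matrices with common determinant $\Delta\neq0$, and suppose that all good subsets have density less than $\varepsilon$. By (c), the condition numbers cannot stay bounded as $\varepsilon\to0$. By (b), every odd prime $p$ with $p^{k^2}\le1/\varepsilon$ divides $\Delta$, since $|GL_k(\mathbb F_p)|\le p^{k^2}$. The determinant in the proof of Theorem~\ref{thm:main} will accordingly be a high power of the product of all small primes.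

\section{From matrices to a hyperbola}\label{sec:hyperbola}

We want a family of matrices in which the singularity of $A+tB$ is governed by a translation-invariant condition, so that Fourier analysis applies. The $2\times2$ matrices with prescribed determinant $\Delta$ and lower right entry $1$ have this property. Their off-diagonal entries are free, so they are indexed by the points of a plane: for a field $K$, $\Delta\in K^*$ and $(x,y)\in K^2$ put
\[
A_\Delta(x,y)=\begin{pmatrix}\Delta+xy&x\\ y&1\end{pmatrix},\qquad
A^{(k)}_\Delta(x,y)=\begin{pmatrix}A_\Delta(x,y)&0\\0&I_{k-2}\end{pmatrix}\quad(k\ge2).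
\]
Distinct points give distinct matrices, and all of them have determinant $\Delta$.

\begin{lemma}\label{lem:identity}
For $t\in K$ and $(x,y),(x',y')\in K^2$,
\[
\det\bigl(A^{(k)}_\Delta(x,y)+tA^{(k)}_\Delta(x',y')\bigr)=(1+t)^{k-2}\bigl((1+t)^2\Delta+t(x-x')(y-y')\bigr),
\]
where the factor $(1+t)^{k-2}$ is read as $1$ when $k=2$.
\end{lemma}

\begin{proof}
The lower block of the sum is $(1+t)I_{k-2}$. The determinant of the upper block is
\begin{align*}
&\bigl((1+t)\Delta+xy+tx'y'\bigr)(1+t)-(x+tx')(y+ty')\\
&\qquad=(1+t)^2\Delta+t\,(xy+x'y'-xy'-x'y),
\end{align*}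
since the terms $xy$ and $t^2x'y'$ cancel.
\end{proof}

For $t\ne0$ the combination is therefore singular whenever
\begin{equation}\label{eq:theta}
(x-x')(y-y')=\theta,\qquad \theta=-\frac{(1+t)^2\Delta}{t}.
\end{equation}
For $t=-1$ we have $\theta=0$, the curve $xy=\theta$ degenerates into two lines, and pigeonholing suffices.

\begin{proof}[Proof of Theorem~\ref{thm:fields} for $t=-1$]
Let $N>1/\varepsilon$, let $J\subset K$ have $N$ elements, and let $\mathcal M=\{A_1^{(k)}(x,y):x,y\in J\}$. A subset with more than $\varepsilon|\mathcal M|=\varepsilon N^2>N$ elements contains two distinct matrices with the same $x$, and for them \eqref{eq:theta} holds with $\theta=0$.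
\end{proof}

For $t\ne-1$ we have $\theta\ne0$, and the task becomes the following: find a finite set $F\subset K^2$ such that every subset of density greater than $\varepsilon$ contains two points whose difference lies on the hyperbola $xy=\theta$. The argument for $t=-1$ used cliques, namely the vertical lines, and these are now missing. Over $\mathbb R$ the graph has not even a triangle: if $(\lambda,\theta/\lambda)$, $(\mu,\theta/\mu)$ and their sum all lie on the hyperbola, then $(\lambda+\mu)^2=\lambda\mu$, that is $\lambda^2+\lambda\mu+\mu^2=0$, which has no nonzero real solution. A different tool is needed, and we use a spectral one.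

\section{A Hoffman-type bound}\label{sec:hoffman}

A \emph{character} of an abelian group $G$ is a homomorphism from $G$ to the unit circle $\{z\in\mathbb C:|z|=1\}$; no continuity is required. We use two standard facts.
\begin{enumerate}
\item[(C1)] \emph{Orthogonality.} If $G\cong\mathbb Z^r\times T$ with $T$ finite, the characters of $G$ are the maps $(n,\tau)\mapsto z_1^{n_1}\cdots z_r^{n_r}\psi(\tau)$ with $|z_i|=1$ and $\psi$ a character of $T$. With respect to the uniform probability measure $d\chi$ on the parameters $(z_1,\dots,z_r,\psi)$, the integral $\int\chi(u)\,d\chi$ equals $1$ for $u=0$ and $0$ for $u\ne0$.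
\item[(C2)] \emph{Extension.} A character of a subgroup of $G$ extends to a character of $G$, because the circle group is divisible.
\end{enumerate}
Recall also that every finitely generated abelian group is isomorphic to some $\mathbb Z^r\times T$, where $T$ is its (finite) torsion subgroup. We write $\mathbb E_{\lambda\in\Lambda}$ for the uniform average over a finite nonempty set $\Lambda$.

Fix $\theta\in K^*$. A finite set $\Lambda\subset K^*$ determines the finite part $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}$ of the hyperbola. If $K$ is finite, the operator that averages a function on $K^2$ over translates by $S$ has the characters $\chi$ of $K^2$ as eigenfunctions, with eigenvalues $\mathbb E_{s\in S}\chi(s)$, and a lower bound on the eigenvalues limits the size of independent sets. The next two definitions carry this over to infinite $K$: the first is the eigenvalue condition, and the second describes finite sets that can replace the whole group.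

\begin{definition}
Let $\Lambda\subset K^*$ be finite and nonempty with $\Lambda=-\Lambda$, and let $\varepsilon>0$. For characters $\xi,\eta$ of $(K,+)$ the average $\mathbb E_{\lambda\in\Lambda}\xi(\lambda)\eta(1/\lambda)$ is real, because the substitution $\lambda\mapsto-\lambda$ turns it into its complex conjugate. We call $\Lambda$ \emph{$\varepsilon$-positive} if this average is at least $-\varepsilon$ for all $\xi,\eta$.
\end{definition}

\begin{definition}
Let $G$ be an abelian group, $\Omega\subset G$ and $\beta\ge0$. A finite nonempty set $\Phi\subset G$ is \emph{$\beta$-invariant under $\Omega$} if $|\{u\in\Phi:u+s\notin\Phi\}|\le\beta|\Phi|$ for every $s\in\Omega$.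
\end{definition}

The second definition will be used in two groups, in $(K^2,+)$ and, with multiplicative notation, in $K^*$. Boxes provide examples.

\begin{lemma}\label{lem:box}
Let $G=\mathbb Z^r\times T$ with $T$ finite, $L\ge1$, and $\Phi=\{0,\dots,L-1\}^r\times T$. For $s=(s_1,\dots,s_r,\tau)\in G$ the proportion of $u\in\Phi$ with $u+s\notin\Phi$ is at most $(|s_1|+\dots+|s_r|)/L$. Hence for every finitely generated abelian group $G$, finite $\Omega\subset G$ and $\beta>0$ there is a set $\Phi\subset G$ that is $\beta$-invariant under $\Omega$ and is a union of cosets of the torsion subgroup.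
\end{lemma}

\begin{proof}
If $u+s\notin\Phi$ then $u_i+s_i\notin\{0,\dots,L-1\}$ for some $i$, and for each $i$ this happens for at most $|s_i|$ of the $L$ values of $u_i$. For the second statement take $L$ large.
\end{proof}

\begin{proposition}\label{prop:hoffman}
Let $K$ be a field, $\theta\in K^*$, let $\Lambda=-\Lambda\subset K^*$ be $\varepsilon$-positive, and let $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}$. Let $F\subset K^2$ be $\beta$-invariant under $S$. Then for every $P\subset F$, with $\delta=|P|/|F|$,
\[
e(P):=\frac1{|S|}\bigl|\{(u,s)\in P\times S:u+s\in P\}\bigr|\ \ge\ \bigl(\delta^2-(\varepsilon+2\beta)\delta\bigr)|F|.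
\]
In particular, if $\delta>\varepsilon+2\beta$, there are distinct $(x,y),(x',y')\in P$ with $(x-x')(y-y')=\theta$.
\end{proposition}

\begin{proof}
Let $\nu=\varepsilon1_{\{0\}}+|S|^{-1}1_S$, a function on $K^2$. It is even because $S=-S$, and $0\notin S$. For finitely supported real functions $g,h$ on $K^2$ put
\[
\mathcal E(g,h)=\sum_{u,v}\nu(u-v)g(u)h(v),
\]
a symmetric bilinear form. The mass $\varepsilon$ at the origin is added to make it positive semidefinite.

\emph{Claim: $\mathcal E(g,g)\ge0$.} Let $G$ be the subgroup of $K^2$ generated by $S$ and the support of $g$; it is finitely generated. For a character $\chi$ of $G$ let $\hat g(\chi)=\sum_ug(u)\chi(u)$ and $\hat\nu(\chi)=\sum_w\nu(w)\chi(w)=\varepsilon+\mathbb E_{s\in S}\chi(s)$. By (C1),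
\[
\int\hat\nu\,|\hat g|^2\,d\chi=\sum_{w,u,v}\nu(w)g(u)g(v)\int\chi(w+v-u)\,d\chi=\mathcal E(g,g).
\]
By (C2), $\chi$ extends to $K^2$, where it has the form $\chi(x,y)=\xi(x)\eta_0(y)$ with the characters $\xi(x)=\chi(x,0)$ and $\eta_0(y)=\chi(0,y)$ of $(K,+)$. With the character $\eta(y)=\eta_0(\theta y)$ we get $\hat\nu(\chi)=\varepsilon+\mathbb E_{\lambda\in\Lambda}\xi(\lambda)\eta(1/\lambda)\ge0$. The claim follows.

We apply the claim to $g=1_P-\delta1_F$, which has sum zero, and evaluate the three terms of its expansion. First, $\mathcal E(1_P,1_P)=\varepsilon|P|+e(P)$. Second, $\mathcal E(1_F,1_F)\le(1+\varepsilon)|F|$, because $\nu$ has total mass $1+\varepsilon$. Third, for each $s\in S$ at most $\beta|F|$ points $u\in P$ have $u-s\notin F$, since $-s\in S$, so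
\[
\mathcal E(1_P,1_F)=\varepsilon|P|+\mathbb E_{s\in S}|\{u\in P:u-s\in F\}|\ge(1+\varepsilon)|P|-\beta|F|.
\]
Dividing $0\le\mathcal E(g,g)$ by $|F|$ gives
\[
0\le\varepsilon\delta+\frac{e(P)}{|F|}-2\delta\bigl((1+\varepsilon)\delta-\beta\bigr)+(1+\varepsilon)\delta^2,
\]
that is, $e(P)/|F|\ge(1+\varepsilon)\delta^2-\varepsilon\delta-2\beta\delta\ge\delta^2-(\varepsilon+2\beta)\delta$. If $\delta>\varepsilon+2\beta$ then $e(P)>0$, so $P$ contains points $u$ and $u+s$ with $s\in S$, and $s\ne0$.
\end{proof}

Positivity cannot be dropped. Let $K=\mathbb Q$, let $S\subset\mathbb Z^2$, and suppose that all $\lambda\in\Lambda$ are odd. Then no difference of two points of $2\mathbb Z\times\mathbb Z$ lies in $S$, although this set fills half of a large square. On the Fourier side, a character $\xi$ of $\mathbb Q$ extending $x\mapsto(-1)^x$, together with $\eta=1$, gives the average $-1$. This obstruction disappears if $\Lambda$ is almost invariant under multiplication by $2$, since then most elements of $\Lambda$ are even. The next section shows that almost invariance under finitely many multipliers removes all obstructions at once.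

\section{The Fourier transform of an almost invariant measure on the hyperbola}\label{sec:fourier}

\subsection{A Gram matrix}

Let $\Lambda=-\Lambda\subset K^*$ be finite and nonempty, and fix characters $\xi,\eta$ of $(K,+)$. We embed the number to be estimated into a two-parameter family. In the space of complex functions on $\Lambda$ with inner product $\langle g,h\rangle=\mathbb E_{\lambda\in\Lambda}\,g(\lambda)\overline{h(\lambda)}$, consider the unit vectors and their averages
\[
e_{x,y}(\lambda)=\xi(\lambda x)\,\eta(y/\lambda),\qquad\varphi(x,y)=\mathbb E_{\lambda\in\Lambda}\,e_{x,y}(\lambda),\qquad x,y\in K .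
\]
Then $e_{0,0}=1$, $|\varphi|\le1$, $\varphi(0,0)=1$, the function $\varphi$ is real by the substitution $\lambda\mapsto-\lambda$, and
\begin{equation}\label{eq:gram}
\langle e_{x,y},e_{x',y'}\rangle=\varphi(x-x',y-y').
\end{equation}
Put $f(z)=\varphi(1,z)$. We want a lower bound for $f(1)=\mathbb E_{\lambda\in\Lambda}\xi(\lambda)\eta(1/\lambda)$.

If $\rho\Lambda=\Lambda$, substituting $\lambda\mapsto\rho\lambda$ gives $\varphi(\rho x,y/\rho)=\varphi(x,y)$. So invariance of $\Lambda$ makes $\varphi(x,y)$ a function of the product $xy$ when $x\neq0$, and then the single number $f(1)$ is the inner product of the constant function $1$ with \emph{each} of the vectors $e_{d,1/d}$. By \eqref{eq:gram} the mutual inner products of these vectors are again values of $f$, at the points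
\begin{equation}\label{eq:ratio}
(d-d')\Bigl(\frac1d-\frac1{d'}\Bigr)=-\frac{(d-d')^2}{dd'}=2-r-\frac1r,\qquad r=\frac d{d'} .
\end{equation}
The equation $2-r-1/r=z$ is equivalent to $r^2+(z-2)r+1=0$, so each value $z$ is taken for at most two $r$.

\subsection{The model case: a finite field}\label{sub:model}

Let $K=\mathbb F_q$ and $\Lambda=\mathbb F_q^*$. Invariance is exact, so $\varphi(x,y)=f(xy)$ for all $x\ne0$. We show that $\Lambda$ is $\varepsilon_q$-positive with $\varepsilon_q^2=(1+\sqrt{2q})/(q-1)$.

If $\eta$ is trivial then $f(1)=\mathbb E_\lambda\xi(\lambda)$ is $1$ or $-1/(q-1)$, and both values are at least $-\varepsilon_q$. Let $\eta$ be nontrivial. Then $\sum_{z\in\mathbb F_q}\eta(zw)=0$ for $w\ne0$, so $f$ is small in mean square: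
\begin{equation}\label{eq:parseval}
\sum_{z\in\mathbb F_q}f(z)^2=\frac1{(q-1)^2}\sum_{\lambda,\lambda'}\xi(\lambda-\lambda')\sum_{z\in\mathbb F_q}\eta\Bigl(z\Bigl(\frac1\lambda-\frac1{\lambda'}\Bigr)\Bigr)=\frac q{q-1}.
\end{equation}
This says nothing yet about the single value $f(1)$. To reach it, let $V=\mathbb E_{d\in\mathbb F_q^*}\,e_{d,1/d}$, so that $\langle V,1\rangle=f(1)$. By \eqref{eq:gram} and \eqref{eq:ratio}, separating the diagonal $r=1$ and using the Cauchy--Schwarz inequality and \eqref{eq:parseval},
\[
\|V\|^2=\frac1{q-1}\Bigl(1+\sum_{r\ne0,1}f\bigl(2-r-\tfrac1r\bigr)\Bigr)\le\frac1{q-1}\Bigl(1+\sqrt{q-2}\,\sqrt{\tfrac{2q}{q-1}}\Bigr)\le\varepsilon_q^2 .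
\]
Hence $|f(1)|\le\|V\|\le\varepsilon_q$. In words: the vectors $e_{d,1/d}$ are almost orthogonal on average, and a unit vector cannot have the same large inner product with all of them.

Proposition~\ref{prop:hoffman} with $F=\mathbb F_q^2$ and $\beta=0$ now shows, for odd $q$, that every good subset of $\{A_1(x,y):x,y\in\mathbb F_q\}$ has density at most $\varepsilon_q=O(q^{-1/4})$. So for $k=2$ the constants of Theorem~\ref{thm:positive}(a) cannot be chosen uniformly in $q$.

\subsection{What changes over an infinite field}

Two features of the model are lost. First, a finite set $\Lambda$ cannot be invariant under a multiplier of infinite order. We ask only for approximate invariance under an explicit finite set $\Omega$ of multipliers. Second, we cannot sum over all $z\in K$, and the alternative ``$\eta$ trivial or not'' has no counterpart: about the number $b=\varphi(0,1)$ we know only that $|b|\le1$. What survives of \eqref{eq:parseval} is that the vectors $e_{0,z}$ have mutual inner products close to the \emph{same} number $b$. This will imply that $f$ has nearly the same average $\gamma$ under any two spread-out distributions,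 but not that $\gamma$ is small; for trivial $\xi,\eta$ it equals $1$. The model argument then gives $\|V\|^2\approx\gamma$, which bounds the size of $f(1)=\langle V,1\rangle$ but not its sign.

To determine the sign we compare $V$ with the average $V'$ of $e_{x,y}$ over a grid $X\times X$. For the grid, both $\langle V',1\rangle$ and $\langle V',V'\rangle$ are spread-out averages of $f$, so $\langle V',1\rangle\approx\gamma\approx\|V'\|^2\ge0$. The inner products $\langle V,V\rangle$ and $\langle V,V'\rangle$ are spread-out averages too, so $\|V-V'\|^2\approx\gamma+\gamma-2\gamma=0$, and the sign information passes from $V'$ to $V$.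

To make this precise, let $m\ge2$ and let $D,X\subset K^*$ be disjoint sets with $m$ elements each. The products of coordinates that arise when these four inner products are expanded are
\begin{align*}
\zeta_1&=-\frac{(d-d')^2}{dd'}&&(d,d'\in D,\ d\ne d'),\\
\zeta_2&=(d-x)\Bigl(\frac1d-y\Bigr)&&(d\in D,\ x,y\in X),\\
\zeta_3&=(x-x')(y-y')&&(x,x',y,y'\in X,\ x\ne x',\ y\ne y'),\\
\zeta_4&=xy&&(x,y\in X).
\end{align*}
Let $Z\subset K$ be the finite set of all values of $\zeta_1,\dots,\zeta_4$, and let $\Omega\subset K^*$ be the finite set consisting of the elements of $D\cup X$, the nonzero differences of elements of $D\cup X$, and the nonzero differences of elements of $Z$.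

\begin{proposition}\label{prop:fourier}
Let $K$ be a field, $m\ge2$, and let $D,X,\Omega$ be as above. If $\Lambda=-\Lambda\subset K^*$ is $\frac1{2m}$-invariant under $\Omega$ in the group $K^*$, then $\Lambda$ is $17m^{-1/4}$-positive.
\end{proposition}

\begin{proof}
Fix $\xi,\eta$ and keep the notation above.

\emph{Step 1: approximate invariance of $\varphi$.} Let $\rho\in\Omega$. The number $\varphi(\rho x,y/\rho)$ is the average of $\xi(\mu x)\eta(y/\mu)$ over $\mu\in\rho\Lambda$, and $\varphi(x,y)$ is the average of the same unimodular function over $\mu\in\Lambda$. The sets $\rho\Lambda$ and $\Lambda$ have equal size, so $|\Lambda\setminus\rho\Lambda|=|\rho\Lambda\setminus\Lambda|\le|\Lambda|/(2m)$, and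
\[
|\varphi(\rho x,y/\rho)-\varphi(x,y)|\le\tfrac1m\qquad(x,y\in K).
\]
Applying this at the points $(1,\rho y)$ and $(0,\rho)$ gives, after renaming,
\begin{align}
|\varphi(x,y)-f(xy)|&\le\tfrac1m\qquad(x\in\Omega,\ y\in K),\label{eq:product}\\
|\varphi(0,w)-b|&\le\tfrac1m\qquad(w\in\Omega).\label{eq:axis}
\end{align}

\emph{Step 2: spread-out averages of $f$ agree.} Let $\mu,\mu'$ be probability distributions on $Z$ with all point masses at most $\frac2{m-1}$, and let $\sigma=\mu-\mu'$. We claim that
\begin{equation}\label{eq:spread}
\Bigl|\sum_{z\in Z}\sigma(z)f(z)\Bigr|\le h:=\sqrt{20/m}<4.5\,m^{-1/2}.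
\end{equation}
By \eqref{eq:gram}, $f(z)=\langle e_{0,z},e_{-1,0}\rangle$, and $e_{-1,0}$ is a unit vector, so the Cauchy--Schwarz inequality gives
\[
\Bigl|\sum_z\sigma(z)f(z)\Bigr|^2\le\Bigl\|\sum_z\sigma(z)e_{0,z}\Bigr\|^2=\sum_z\sigma(z)^2+\sum_{z\ne z'}\sigma(z)\sigma(z')\varphi(0,z-z').
\]
For $z\ne z'$ we have $z-z'\in\Omega$, so \eqref{eq:axis} lets us replace $\varphi(0,z-z')$ by $b$ at a total cost of at most $\frac1m(\sum_z|\sigma(z)|)^2\le\frac4m$. Since $\sum_z\sigma(z)=0$, we have $\sum_{z\ne z'}\sigma(z)\sigma(z')=-\sum_z\sigma(z)^2$; this is how the unknown $b$ is rendered harmless. The right side is thus at most $(1-b)\sum_z\sigma(z)^2+\frac4m$. Now $1-b\le2$, and $\sigma(z)^2\le\mu(z)^2+\mu'(z)^2$ because $\mu,\mu'\ge0$, while $\sum_z\mu(z)^2\le\max_z\mu(z)\le\frac2{m-1}$ and the same holds for $\mu'$. The bound is therefore $\frac8{m-1}+\frac4m\le\frac{16}m+\frac4m$, which proves \eqref{eq:spread}.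

Let $\mu_i$ be the distribution of $\zeta_i$ when its parameters are chosen uniformly from the tuples allowed in its definition. Each $\mu_i$ has point masses at most $\frac2{m-1}$. For $\mu_1$, fix $d'$; then $d$ takes $m-1$ values and, by \eqref{eq:ratio}, at most two of them give a prescribed value of $\zeta_1$. For $\mu_2,\mu_3,\mu_4$, fix all parameters except $y$; then $y$ takes at least $m-1$ values, and $\zeta_i$ is an affine function of $y$ with slope $x-d$, $x-x'$, $x$ respectively, which is nonzero because $D\cap X=\emptyset$, $x\neq x'$, $0\notin X$. Put $\gamma_i=\sum_z\mu_i(z)f(z)$ and $\gamma=\gamma_4$. Then $|\gamma|\le1$, and \eqref{eq:spread} gives $|\gamma_i-\gamma|\le h$ for $i=1,2,3$.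

\emph{Step 3: five inner products.} Let
\[
V=\mathbb E_{d\in D}\,e_{d,1/d},\qquad V'=\mathbb E_{(x,y)\in X^2}\,e_{x,y}.
\]
We expand by \eqref{eq:gram}; all inner products are real. Estimate \eqref{eq:product} applies to a term whenever its first argument is nonzero, since it then lies in $\Omega$. The terms excluded in the definitions of $\zeta_1$ and $\zeta_3$ are bounded trivially: each differs from $\gamma$ by at most $2$.
\begin{itemize}
\item $\langle V,V\rangle$ is the average of $\varphi(d-d',\frac1d-\frac1{d'})$ over $D^2$. The pairs $d=d'$ have proportion $\frac1m$, and the average over the other pairs is within $\frac1m$ of $\gamma_1$. So $|\langle V,V\rangle-\gamma|\le\frac3m+h$.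
\item $\langle V',V'\rangle$ is the average of $\varphi(x-x',y-y')$ over $X^4$. The quadruples with $x=x'$ or $y=y'$ have proportion at most $\frac2m$, and the average over the others is within $\frac1m$ of $\gamma_3$. So $|\langle V',V'\rangle-\gamma|\le\frac5m+h$.
\item $\langle V,V'\rangle$ is the average of $\varphi(d-x,\frac1d-y)$, which is within $\frac1m$ of $\gamma_2$. So $|\langle V,V'\rangle-\gamma|\le\frac1m+h$.
\item $\langle V',1\rangle$ is the average of $\varphi(x,y)$ over $X^2$. So $|\langle V',1\rangle-\gamma|\le\frac1m$.
\item $\langle V,1\rangle$ is the average of $\varphi(d,\frac1d)$ over $D$. So $|\langle V,1\rangle-f(1)|\le\frac1m$.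
\end{itemize}

\emph{Step 4: conclusion.} From $\langle V',V'\rangle\ge0$ we get $\gamma\ge-\frac5m-h$. The terms $\gamma$ cancel in
\[
\|V-V'\|^2=\langle V,V\rangle+\langle V',V'\rangle-2\langle V,V'\rangle\le\frac{10}m+4h\le28\,m^{-1/2}.
\]
Since $|\langle V-V',1\rangle|\le\|V-V'\|$,
\begin{align*}
f(1)&\ge\langle V',1\rangle-\|V-V'\|-\frac1m\ \ge\ \gamma-\frac2m-\|V-V'\|\\
&\ge-\frac7m-4.5\,m^{-1/2}-\sqrt{28}\,m^{-1/4}\ \ge\ -\bigl(11.5+\sqrt{28}\bigr)m^{-1/4},
\end{align*}
and $11.5+\sqrt{28}<17$.
\end{proof}

The exponent $1/4$ comes from the two applications of the Cauchy--Schwarz inequality, in Steps 2 and 4, as in the model case. The set $\Omega$ depends only on $D$ and $X$, not on the characters, which is why one set $\Lambda$ serves for all $\xi,\eta$.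

\section{Proofs of the negative results}\label{sec:proofs}

It remains to choose $\Lambda$ almost invariant under multiplication and then $F$ almost invariant under addition. The qualitative statement needs only the existence part of Lemma~\ref{lem:box}.

\begin{proof}[Proof of Theorem~\ref{thm:fields} for $t\ne-1$]
Let $\theta=-(1+t)^2/t\in K^*$. Choose $m\ge2$ with $17m^{-1/4}\le\varepsilon/2$. Since $K$ is infinite, there are disjoint sets $D,X\subset K^*$ with $m$ elements each; let $\Omega$ be as in Section~\ref{sec:fourier}. The subgroup of $K^*$ generated by $\Omega\cup\{-1\}$ is finitely generated, and $-1$ lies in its torsion subgroup. Lemma~\ref{lem:box} gives a set $\Lambda$ that is $\frac1{2m}$-invariant under $\Omega$ and is a union of cosets of the torsion subgroup, so that $\Lambda=-\Lambda$. By Proposition~\ref{prop:fourier}, $\Lambda$ is $\frac\varepsilon2$-positive. Let $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}$. Lemma~\ref{lem:box}, applied to the subgroup of $K^2$ generated by $S$, gives a set $F\subset K^2$ that is $\frac\varepsilon4$-invariant under $S$. By Proposition~\ref{prop:hoffman}, every $P\subset F$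 with $|P|>(\frac\varepsilon2+2\cdot\frac\varepsilon4)|F|=\varepsilon|F|$ contains distinct points satisfying \eqref{eq:theta} with $\Delta=1$. By Lemma~\ref{lem:identity}, $\mathcal M=\{A_1^{(k)}(x,y):(x,y)\in F\}\subset SL_k(K)$ has the required property.
\end{proof}

The infinitude of $K$ was used only to find $D$ and $X$ for arbitrarily large $m$.

\begin{remark}
The proof gives more than one singular pair. A subset $P\subset F$ of density $\delta$ satisfies $e(P)\ge(\delta^2-\varepsilon\delta)|F|$. If each point of $F$ is kept independently with probability $\delta$, the expected value of $e$ is $\delta^2e(F)\le\delta^2|F|$. So, up to the error $\varepsilon\delta|F|$, every subset has at least as many singular pairs along $S$ as a random subset.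
\end{remark}

\begin{proof}[End of the proof of Theorem~\ref{thm:positive}]
Let $k\ge2$ and let $K$ be infinite with $\operatorname{char}K\ne2$. By Theorem~\ref{thm:fields} with $t=1$, for every $\varepsilon>0$ there is a finite $\mathcal M\subset SL_k(K)$ whose good subsets have at most $\varepsilon|\mathcal M|$ elements. So no constant $c(k,K)>0$ exists.
\end{proof}

For Theorem~\ref{thm:main} we need integer matrices and explicit sizes. We take $\Lambda$ to consist of divisors of one integer $\Delta$, so that the steps $(\lambda,\theta/\lambda)$ are integer vectors, and we track how large $\Delta$ must be.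

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The multipliers.} Let $K=\mathbb Q$, $m\ge2$, $D=\{1,\dots,m\}$ and $X=\{m+1,\dots,2m\}$. Every $z\in Z$ can be written as $a/b$ with integers $|a|\le4m^3$ and $1\le b\le m^2$: the value $\zeta_1$ has numerator and denominator at most $m^2$ in absolute value; $\zeta_2=(d-x)(1-dy)/d$ with $|d-x|\le2m$, $|1-dy|\le2m^2$ and $d\le m$; and $\zeta_3,\zeta_4$ are integers of absolute value at most $m^2$ and $4m^2$. A difference $a/b-a'/b'=(ab'-a'b)/(bb')$ of two such fractions has numerator at most $8m^5$ in absolute value and denominator at most $m^4$. The other elements of $\Omega$ are integers of absolute value at most $2m$. So every $\rho\in\Omega$ is a fraction $a/b$ in lowest terms with $1\le|a|,b\le H:=8m^5$.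

\emph{The set $\Lambda$.} With products over primes $p\le H$, put
\[
L=\lceil4m\log_2H\rceil,\qquad\Lambda=\Bigl\{\pm\prod_{p\le H}p^{\,j_p}:0\le j_p<L\Bigr\},\qquad\Delta=\prod_{p\le H}p^{\,L-1}.
\]
This $\Lambda$ is a box as in Lemma~\ref{lem:box} in the group generated by $-1$ and the primes $p\le H$, with the exponents as coordinates. For $\rho=a/b=\pm\prod p^{\,s_p}\in\Omega$, the sum $\sum_p|s_p|$ is the number of prime factors of $a$ and $b$ counted with multiplicity, which is at most $2\log_2H$. Hence $\Lambda$ is $\frac1{2m}$-invariant under $\Omega$, because $2\log_2H/L\le\frac1{2m}$, and it is $17m^{-1/4}$-positive by Proposition~\ref{prop:fourier}.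

\emph{The set $F$.} For $t=1$, formula \eqref{eq:theta} gives $\theta=-4\Delta$. Each $\lambda\in\Lambda$ divides $\Delta$, so $S=\{(\lambda,\theta/\lambda):\lambda\in\Lambda\}\subset\mathbb Z^2$ and $|\lambda|+|\theta/\lambda|\le5\Delta$. By Lemma~\ref{lem:box}, the square $F=\{0,\dots,W-1\}^2$ is $\beta$-invariant under $S$ with $\beta=5\Delta/W$. If $W\ge10\Delta m^{1/4}$ then $2\beta\le m^{-1/4}$, and Proposition~\ref{prop:hoffman} and Lemma~\ref{lem:identity} show:
\begin{equation}\label{eq:square}
\text{every good subset of }\{A^{(k)}_\Delta(x,y):(x,y)\in F\}\text{ has size at most }18m^{-1/4}W^2 .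
\end{equation}
These are $W^2$ integer matrices of determinant $\Delta\ne0$. Letting $m\to\infty$ already shows that the constant $c$ does not exist.

\emph{The dependence on $n$.} There are at most $H$ primes $p\le H$, so $\log\Delta\le LH\log H=O(m^6(\log m)^2)$. Hence there is an absolute constant $C_1$ with $10\Delta m^{1/4}\le e^{C_1m^7}$ for all $m\ge2$. Choose an absolute $n_0\ge16$ with $\log n_0\ge 2^7\cdot4C_1$, let $n\ge n_0$, and put
\[
W=\lfloor\sqrt n\rfloor,\qquad m=\Bigl\lfloor\Bigl(\frac{\log n}{4C_1}\Bigr)^{1/7}\Bigr\rfloor\ge2 .
\]
Then $10\Delta m^{1/4}\le e^{C_1m^7}\le n^{1/4}\le\sqrt n-1\le W$, so \eqref{eq:square} applies. Let $\mathcal M$ consist of the $W^2$ matrices in \eqref{eq:square} and $n-W^2\le2W\le2\sqrt n$ further matrices $A_\Delta^{(k)}(x,y)$ with $(x,y)\in\mathbb Z^2\setminus F$. A good subset of $\mathcal M$ has at most $18m^{-1/4}n+2\sqrt n$ elements. Since $m\ge\frac12(\log n/(4C_1))^{1/7}$, this is at most $C_2\,n/(\log n)^{1/28}$ with an absolute constant $C_2$. For $2\le n<n_0$ take the matrices $A^{(k)}_1(x,0)$, $1\le x\le n$, and the trivial bound $|\mathcal M'|\le n$. The theorem holds with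 $C=\max\{C_2,(\log n_0)^{1/28}\}$, which does not depend on $k$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Solymosi}
Jozsef Solymosi, \emph{The sum of nonsingular matrices is often nonsingular}, arXiv:1801.07387 (2018).
\end{thebibliography}
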